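\title{Almost everywhere convergence for the fractional Schr\"odinger equation with $0<a<1$ at the endpoint $s=a/4$}

\begin{abstract}
Let $0<a<1$. We prove that $e^{it(-\Delta)^{a/2}}f(x)\to f(x)$ as $t\to0$ for almost every $x\in\mathbb{R}$ whenever $f$ belongs to the critical Sobolev space $H^{a/4}(\mathbb{R})$. The result follows from a global $L^2$ maximal estimate at this regularity, which is sharp in the Sobolev exponent and in its dependence on the length of the time interval. A single dyadic frequency scale is bounded by a $TT^*$ argument. Different scales travel at different speeds, and we show that they are almost orthogonal, uniformly in the function $t(x)$ that linearizes the supremum, by a broad/narrow decomposition, a bilinear $L^2$ estimate and a bootstrap.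
\end{abstract}

\section{Introduction}

\subsection{The problem}
For $a>0$ consider the fractional Schr\"odinger equation on the line,
\[
i\partial_tu+(-\Delta)^{a/2}u=0,\qquad u(\cdot,0)=f .
\]
With $\hat f(\xi)=\int e^{-ix\xi}f(x)\,dx$, its solution is formally
\begin{equation}\label{eq:solution}
S^af(x,t)=\frac1{2\pi}\int_{\mathbb{R}}e^{i(x\xi+t|\xi|^a)}\hat f(\xi)\,d\xi .
\end{equation}
We write $m(D)$ for the Fourier multiplier with symbol $m(\xi)$, so that $|D|=(-\Delta)^{1/2}$, and we put $S(t)=e^{it|D|^a}$. This operator is unitary on $L^2(\mathbb{R})$, and $S(t)f\to f$ in $L^2$ as $t\to0$ by dominated convergence on the Fourier side. Pointwise convergence is a finer matter, and its natural measure is the Sobolev space $H^s(\mathbb{R})$, with norm $\|f\|_{H^s}^2=\frac1{2\pi}\int(1+\xi^2)^s|\hat f(\xi)|^2d\xi$. For which $s$ does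
\begin{equation}\label{eq:conv}
\lim_{t\to0}S^af(x,t)=f(x)\qquad\text{for almost every }x\in\mathbb{R}
\end{equation}
hold for all $f\in H^s(\mathbb{R})$? If $s>1/2$ then $\hat f\in L^1$ and the convergence is even uniform, so the question concerns small $s$. For $0<a<1$ it is known that the critical exponent is $a/4$: property \eqref{eq:conv} holds for all $f\in H^s$ when $s>a/4$, and it fails for some $f\in H^s$ when $s<a/4$. The problem of deciding the endpoint $s=a/4$ comes from Wang and Zhao \cite{WZ}. We show that the endpoint is included.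

The statement needs a convention. Since $a/4<1/2$, the integral \eqref{eq:solution} need not converge, and $S(t)f$ is defined, for each $t$, only up to a null set. With arbitrary representatives \eqref{eq:conv} has no content: changing $S(t)f$ at the single point $x=\tan(1/t)$ affects every $x$ along a sequence of times tending to $0$. Part (a) of the following theorem fixes the representative, and part (c) shows that two other natural readings lead to the same answer. Once and for all, $\psi\in C_c^\infty(\mathbb{R})$ is even, $0\le\psi\le1$, $\psi=1$ on $[-1,1]$ and $\operatorname{supp}\psi\subset[-2,2]$.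

\begin{theorem}\label{thm:conv}
Let $0<a<1$ and $f\in H^{a/4}(\mathbb{R})$.
\begin{itemize}
\item[(a)] There is a function $S^af$ on $\mathbb{R}\times[-1,1]$ such that $S^af(\cdot,t)=S(t)f$ almost everywhere for each $t$, and $S^af(x,\cdot)$ is continuous for almost every $x$. It is unique up to a null set of $x$.
\item[(b)] $\lim_{t\to0}S^af(x,t)=f(x)$ for almost every $x$.
\item[(c)] For almost every $x$, $\frac1{2\pi}\int e^{i(x\xi+t|\xi|^a)}\psi(\xi/N)\hat f(\xi)\,d\xi\to S^af(x,t)$ as $N\to\infty$, uniformly in $|t|\le1$. For every sequence $t_j\to0$ and any representatives of $S(t_j)f$, $S(t_j)f\to f$ almost everywhere.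
\end{itemize}
\end{theorem}

Almost everywhere convergence holds on a dense class, and it passes to the closure once the supremum in $t$ is controlled. If $\hat f\in L^2$ has compact support, then $\hat f\in L^1$, the integral \eqref{eq:solution} is continuous in $(x,t)$, and we always take it as the representative of $S(t)f$.

\begin{theorem}\label{thm:max}
Let $0<a<1$. There is $C=C(a)$ such that for all $f$ with $\hat f\in L^2$ compactly supported and all $T>0$,
\begin{equation}\label{eq:max}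
\Big\|\sup_{|t|\le T}|S(t)f|\Big\|_{L^2(\mathbb{R})}\le C\big(\|f\|_2+T^{1/4}\||D|^{a/4}f\|_2\big).
\end{equation}
In particular $\|\sup_{|t|\le1}|S(t)f|\|_2\le C\|f\|_{H^{a/4}}$.
\end{theorem}

The estimate cannot be improved; this is not needed for Theorem~\ref{thm:conv}.

\begin{theorem}\label{thm:sharp}
Let $0<a<1$. If $\|\sup_{|t|\le1}|S(t)f|\|_2\le C\|f\|_{H^s}$ for all $f$ as in Theorem~\ref{thm:max}, then $s\ge a/4$. If for some $T>0$ the estimate \eqref{eq:max} holds with $T^{1/4}$ replaced by $\omega$, then $\omega\ge cT^{1/4}$, where $c>0$ depends only on $a$ and the constant $C$.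
\end{theorem}

\subsection{Which answer to expect}
Let $f_k$ be the part of $f$ with frequencies $2^k\le|\xi|<2^{k+1}$. For a single piece the maximal function costs exactly a factor $2^{ka/4}$: this much is necessary (Section~\ref{sec:exponent}) and sufficient (Section~\ref{sec:one}). With $\alpha_k=2^{ka/4}\|f_k\|_2$, the triangle inequality bounds the maximal function of $f$ by $\sum_k\alpha_k$, which settles every $s>a/4$. At $s=a/4$ one knows only that $\sum_k\alpha_k^2<\infty$. A counterexample would therefore need many scales to be large at the same point $x$ and at the same time $t=t(x)$.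

Waves of frequency $N$ move with speed $aN^{a-1}$, and since $a<1$ the speed decreases with the frequency. The example that costs $N^{a/4}$ is a wave packet followed along its path, so that $t(x)$ runs through $[0,1]$ while $x$ crosses an interval of length $aN^{a-1}$. One function $t(x)$ cannot have the slopes $N^{1-a}$ for very different $N$ at the same place, which suggests that the scales are almost orthogonal and that the answer is yes. The proof makes this quantitative for an arbitrary measurable $t(x)$, which has no slope at all.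

Section~\ref{sec:boot} states the two-scale estimate, Proposition~\ref{prop:two}, and deduces Theorem~\ref{thm:max} from it. Section~\ref{sec:two} proves it, first for one wave packet (Section~\ref{sec:packet}), where the mechanism is visible in a few lines, and then in general. Section~\ref{sec:conv} proves Theorem~\ref{thm:conv}.

Throughout, $0<a<1$. The constants $C,c>0$ depend only on $a$ and on fixed cutoff functions and may change from line to line; $C_j$, $C_L$ may depend also on the index.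

\section{The exponent $a/4$}\label{sec:exponent}

\subsection{Scaling}
For $\mu>0$ let $f_\mu(x)=f(\mu x)$. Substituting $\xi=\mu\eta$ in \eqref{eq:solution} gives
\begin{equation}\label{eq:scaling}
S(t)f_\mu(x)=[S(\mu^at)f](\mu x),\quad\|f_\mu\|_2=\mu^{-1/2}\|f\|_2,\quad\||D|^{a/4}f_\mu\|_2=\mu^{a/4-1/2}\||D|^{a/4}f\|_2 .
\end{equation}
Consider \eqref{eq:max} with $T^{1/4}$ replaced by a number $\omega$, and write it for $f_\mu$ with $\mu=T^{-1/a}$. After division by $\mu^{-1/2}$ it reads
\begin{equation}\label{eq:unit}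
\Big\|\sup_{|t|\le1}|S(t)f|\Big\|_2\le C\big(\|f\|_2+\omega T^{-1/4}\||D|^{a/4}f\|_2\big).
\end{equation}
As $f\mapsto f_\mu$ is a bijection of the class of admissible $f$, the two estimates are equivalent. In particular it suffices to prove Theorem~\ref{thm:max} for $T=1$. Read for high frequencies, \eqref{eq:max} says that a time window of length $T<1$ gains the factor $T^{1/4}$. This gain drives the whole proof.

\subsection{The bound without dispersion}
Let $\hat g\in L^2$ have compact support. From $S(t)g(x)=g(x)+i\int_0^t|D|^aS(\sigma)g(x)\,d\sigma$, Minkowski's inequality and unitarity,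
\begin{equation}\label{eq:ftc}
\Big\|\sup_{0\le t\le1}|S(t)g|\Big\|_2\le\|g\|_2+\||D|^ag\|_2 .
\end{equation}
The same argument applied to $|S(t)g(x)|^2$ bounds the square of the left side by $\|g\|_2^2+2\|g\|_2\||D|^ag\|_2$, a loss of $N^{a/2}$ at frequency $N$. This uses only the size of the phase $|\xi|^a$. Its curvature will reduce the loss to $N^{a/4}$, and the following example shows that it cannot do more.

\subsection{A wave packet}
Expand the phase $x\xi+t\xi^a$ at $\xi=N$. The linear term vanishes on the path $x=-taN^{a-1}$, and the quadratic term stays bounded for $0\le t\le1$ as long as $|\xi-N|\le N^{1-a/2}$. A packet with this frequency width has spatial width $N^{a/2-1}$ and sweeps an interval of length $aN^{a-1}$, which is about $N^{a/2}$ times longer. So the maximal function should exceed $f$ in $L^2$ by the factor $N^{a/4}$.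

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $N\ge1$ and $\hat f=1_{[N,N+N^{1-a/2}]}$, which is supported in $[N,2N]$. Let $t\in[0,1]$ and $x=-taN^{a-1}$. The phase $\varphi(\xi)=x\xi+t\xi^a$ has $\varphi'(N)=0$ and $|\varphi''|\le a(1-a)N^{a-2}\le\frac14N^{a-2}$ for $\xi\ge N$, so $|\varphi(\xi)-\varphi(N)|\le\frac18$ on the support. Hence $|S(t)f(x)|\ge\frac1{2\pi}\cos(\frac18)N^{1-a/2}$. The points $x$ fill $[-aN^{a-1},0]$, and therefore
\[
\Big\|\sup_{0\le t\le1}|S(t)f|\Big\|_2^2\ge cN^{2-a}N^{a-1}=cN,\qquad\|f\|_2^2=\frac1{2\pi}N^{1-a/2}.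
\]
The ratio of the norms is at least $c_0N^{a/4}$ with $c_0=c_0(a)$, while $\|f\|_{H^s}\le C_sN^s\|f\|_2$. Letting $N\to\infty$ forces $s\ge a/4$. Under the second hypothesis \eqref{eq:unit} holds, and the same $f$ gives $c_0N^{a/4}\le C(1+2^{a/4}\omega T^{-1/4}N^{a/4})$. Letting $N\to\infty$ yields $\omega T^{-1/4}\ge c_0/(2^{a/4}C)$.
\end{proof}

\section{One frequency scale}\label{sec:one}

\subsection{Tools}
We use the following standard facts.

\emph{Van der Corput's lemma.} Let $k\in\{1,2\}$, let $\varphi$ be real and smooth on a bounded interval $J$ with $|\varphi^{(k)}|\ge\mu>0$, and let $\varphi'$ be monotone if $k=1$. Then $|\int_Je^{i\varphi}\rho|\le C\mu^{-1/k}(\|\rho\|_\infty+\|\rho'\|_1)$.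

\emph{Schur's test.} If $\kappa\ge0$, then $\iint\kappa(x-y)|g(x)||g(y)|\,dx\,dy\le\|\kappa\|_1\|g\|_2^2$, because $2|g(x)||g(y)|\le|g(x)|^2+|g(y)|^2$.

\emph{The Hardy--Littlewood--Sobolev inequality.} If $V\ge0$ on $\mathbb{R}$, then $\iint|x-y|^{-1/2}V(x)V(y)\,dx\,dy\le C\|V\|_{L^{4/3}}^2$.

\begin{lemma}[Nonstationary phase]\label{lem:ns}
Let $A\in C_c^\infty$ be supported in $[-4,4]$ with $|A^{(j)}|\le C_j$ for $j\ge0$. Let $\varphi$ be real and smooth near $\operatorname{supp}A$, with $|\varphi'|\ge\Delta$ and $|\varphi^{(j)}|\le C_j\Delta$ for $j\ge2$ on $\operatorname{supp}A$. Then $|\int e^{i\varphi}A|\le C_L(1+\Delta)^{-L}$ for every $L$, where $C_L$ depends only on $L$ and the $C_j$.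
\end{lemma}

\begin{proof}
For $\Delta\le1$ use $|\int e^{i\varphi}A|\le8C_0$. For $\Delta>1$ let $g=1/\varphi'$. Each $g^{(j)}$ is a linear combination of terms $\varphi^{(k_1)}\cdots\varphi^{(k_n)}/(\varphi')^{n+1}$ with $k_i\ge2$, so $|g^{(j)}|\le C_j'\Delta^{-1}$ on $\operatorname{supp}A$. Integration by parts gives $\int e^{i\varphi}A=\int e^{i\varphi}\mathcal{L}A$ with $\mathcal{L}A=i(gA)'$, and $|\mathcal{L}^LA|\le C_L\Delta^{-L}$.
\end{proof}

The supremum is replaced by a linear operator, at the price of an arbitrary measurable time function. We write $S(t(\cdot))g$ for $x\mapsto[S(t(x))g](x)$.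

\begin{lemma}[Linearization]\label{lem:lin}
Let $\hat g\in L^2$ have compact support. If $\|S(t(\cdot))g\|_2\le\gamma$ for every measurable $t:\mathbb{R}\to[0,1]$, then $\|\sup_{0\le t\le1}|S(t)g|\|_2\le\gamma$.
\end{lemma}

\begin{proof}
Enumerate the rationals in $[0,1]$ as $t_1,t_2,\dots$. For fixed $n$ let $t(x)=t_i$ with the least $i\le n$ that maximizes $|S(t_i)g(x)|$. This function is measurable, so $\|\max_{i\le n}|S(t_i)g|\|_2\le\gamma$. Let $n\to\infty$ by monotone convergence and use continuity in $t$.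
\end{proof}

\subsection{Coordinates in which the speed is one}
Let $N\ge1$. We measure lengths in units of $N^{a-1}$, the order of the distance covered in unit time at frequency $N$. Put $M=N^a$ and $g^\sharp(x)=N^{(a-1)/2}g(N^{a-1}x)$. The map $g\mapsto g^\sharp$ is unitary on $L^2$, $\widehat{g^\sharp}(\xi)=N^{(1-a)/2}\hat g(N^{1-a}\xi)$, and hence
\begin{equation}\label{eq:sharp}
(b(D)g)^\sharp=b(N^{1-a}D)g^\sharp
\end{equation}
for every symbol $b$. Frequencies $|\xi|\ge\Lambda N$ become $|\xi|\ge\Lambda M$, the annulus $N\le|\xi|\le2N$ becomes $M\le|\xi|\le2M$, and since $|N^{1-a}\xi|^a=M^{1-a}|\xi|^a$, the group $S(t)$ becomes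
\[
U(t)=e^{it\Phi(D)},\qquad\Phi(\xi)=M^{1-a}|\xi|^a .
\]
From now on $M\ge1$ is a parameter and all constants are independent of it. On $M/4\le|\xi|\le4M$,
\begin{equation}\label{eq:Phi}
a4^{a-1}\le|\Phi'|\le4,\qquad\Phi''<0,\qquad c\le M|\Phi''|\le C,\qquad|\Phi^{(j)}|\le C_jM^{1-j},
\end{equation}
and $\Phi'(\xi)$ has the sign of $\xi$. For a bounded symbol $\rho$ with compact support let
\[
K[\rho](x,t)=\int e^{i(x\xi+t\Phi(\xi))}\rho(\xi)\,d\xi .
\]
By Parseval's identity $U(t)\rho(D)g(x)=\frac1{2\pi}\int K[\rho](x-y,t)g(y)\,dy$ for all $g\in L^2$ and all $(x,t)$. Since $K[\rho](\cdot,t)\in L^2$, the value at $(x,t)$ is a continuous functional of $g\in L^2$. So if $g$ is cut into $\sum_k1_{J_k}g$ along a partition of $\mathbb{R}$ into intervals, the corresponding series for $U(t)\rho(D)g(x)$ converges at every point.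

We fix two even cutoffs with values in $[0,1]$: $\chi_1=1$ on $1\le|\eta|\le2$ with support in $\frac12\le|\eta|\le\frac52$, and $\chi_2=1$ on $\frac12\le|\eta|\le\frac52$ with support in $\frac14\le|\eta|\le4$.

\subsection{Duality and kernel bounds}
The next lemma is the $TT^*$ argument, in a form that lets us test against any function $g$.

\begin{lemma}[Duality]\label{lem:dual}
Let $\rho\in C_c^\infty(\mathbb{R}\setminus\{0\})$ be real, $\sigma:\mathbb{R}\to\mathbb{R}$ measurable, $X$ a set of finite measure, $g\in L^2(X)$ and $f\in L^2(\mathbb{R})$. Then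
\[
\int_X|U(\sigma(\cdot))\rho(D)f|\,|g|\,dx\le C\|f\|_2\Big(\iint_{X\times X}\big|K[\rho^2](x-y,\sigma(x)-\sigma(y))\big|\,|g(x)||g(y)|\,dx\,dy\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
Choose $\tilde g$ with $|\tilde g|=|g|$ such that the left side equals $\int_X\tilde g\,U(\sigma(\cdot))\rho(D)f\,dx$. As $\tilde g\in L^1(X)$ and $\rho\hat f\in L^1$, Fubini's theorem turns this into $\frac1{2\pi}\int\hat f(\xi)\Theta(\xi)\,d\xi$ with $\Theta(\xi)=\rho(\xi)\int_Xe^{i(x\xi+\sigma(x)\Phi(\xi))}\tilde g(x)\,dx$. Apply the Cauchy--Schwarz inequality and expand $\|\Theta\|_2^2=\iint_{X\times X}\tilde g(x)\overline{\tilde g(y)}K[\rho^2](x-y,\sigma(x)-\sigma(y))\,dx\,dy$.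
\end{proof}

We need three bounds for the kernel: one that is uniform in time, one outside the region $|x|\le8|t|$ that waves of frequency $M$ can reach, and one outside the thinner region reached by a narrow band of frequencies.

\begin{lemma}[Kernel bounds]\label{lem:kernel}
\begin{itemize}
\item[(a)] If $\rho\in C_c^\infty$ is supported in $M/4\le|\xi|\le4M$ and $\|\rho\|_\infty+\|\rho'\|_1\le C$, then $|K[\rho](x,t)|\le CM^{1/2}|x|^{-1/2}$ for all $x\ne0$, $t\in\mathbb{R}$.
\item[(b)] If $\rho=\rho_0(\cdot/M)$ with $\rho_0$ fixed, smooth and supported in $\frac14\le|\eta|\le4$, then $|K[\rho](x,t)|\le C_LM(M|x|)^{-L}$ for $|x|\ge8|t|$, $x\ne0$.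
\item[(c)] Let $0<\delta\le\frac14$, $M/2\le|\xi_0|\le5M/2$, $v=\Phi'(\xi_0)$ and $\rho(\xi)=\rho_0((\xi-\xi_0)/(\delta M))$ with $\rho_0$ fixed, smooth and supported in $[-1,1]$. There is $C_0=C_0(a)\ge1$ such that $|K[\rho](x,t)|\le C_L\delta M(1+\delta M|x+tv|)^{-L}$ for $|x+tv|\ge C_0\delta|t|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Treat $\xi>0$ and $\xi<0$ separately. If $|x|\le8|t|$, the second derivative of the phase is at least $c|t|/M$ in modulus, and van der Corput's lemma with $k=2$ gives $C(M/|t|)^{1/2}\le CM^{1/2}|x|^{-1/2}$. If $|x|>8|t|$, then $|x+t\Phi'|\ge|x|/2$ and $x+t\Phi'$ is monotone, so $k=1$ gives $C|x|^{-1}$. Also $|K[\rho]|\le CM$, and $\min(M,|x|^{-1})\le M^{1/2}|x|^{-1/2}$.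

(b) With $\xi=M\eta$ the phase is $M(x\eta+t|\eta|^a)$. Its derivative is at least $M|x|/2$ in modulus and its higher derivatives are at most $C_jM|t|\le C_jM|x|$. Apply Lemma~\ref{lem:ns} with $\Delta=M|x|/2$.

(c) Put $\xi=\xi_0+\delta M\eta$; on the support $M/4\le|\xi|\le4M$. The phase has $\varphi'(\eta)=\delta M(x+t\Phi'(\xi))$, and $|\Phi'(\xi)-v|\le C\delta$ by \eqref{eq:Phi}. With $C_0\ge2C$ we get $|\varphi'|\ge\Delta=\frac12\delta M|x+tv|$. For $j\ge2$, $|\varphi^{(j)}|\le C_j|t|\delta^jM\le C_j\delta M\cdot\delta|t|\le2C_j\Delta$. Apply Lemma~\ref{lem:ns}.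
\end{proof}

\begin{proposition}[One scale]\label{prop:one}
If $\operatorname{supp}\hat f\subset\{M\le|\xi|\le2M\}$ and $t:\mathbb{R}\to[0,1]$ is measurable, then $\|U(t(\cdot))f\|_2\le CM^{1/4}\|f\|_2$.
\end{proposition}

\begin{proof}
Let $\rho=\chi_1(\cdot/M)$, so that $\rho(D)f=f$. For $|t|\le1$, Lemma~\ref{lem:kernel}(a) and (b) bound $|K[\rho^2](x,t)|$ by $CM^{1/2}|x|^{-1/2}$ for $|x|\le8$ and by $CM^{-1}|x|^{-2}$ for $|x|>8$. This majorant has $L^1$ norm at most $CM^{1/2}$. The function $F=U(t(\cdot))f$ is bounded, so Lemma~\ref{lem:dual} applies with $X=[-r,r]$ and $g=F$, and Schur's test gives $\int_X|F|^2\le C\|f\|_2(M^{1/2}\int_X|F|^2)^{1/2}$. Divide by $(\int_X|F|^2)^{1/2}$ and let $r\to\infty$.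
\end{proof}

In the original variables this is the loss $M^{1/4}=N^{a/4}$ at frequency $N$.

\begin{remark}\label{rem:log}
One may try the same argument for all scales at once, with the kernel of $S(t)|D|^{-a/2}$. By \eqref{eq:sharp} and Lemma~\ref{lem:kernel}(a), its part at frequency $N$ is bounded by $CN^{1-a}N^{-a/2}M^{1/2}(N^{1-a}|x|)^{-1/2}=CN^{(1-a)/2}|x|^{-1/2}$ on $|x|\le8N^{a-1}$. Each of these majorants has $L^1$ norm independent of $N$, and their sum over dyadic $N$ is comparable to $|x|^{-1}$ for $|x|\le1$, which is not integrable. Schur's test with these bounds thus loses a factor equal to the number of scales. The argument discards $t(x)-t(y)$, and we have to keep track of it.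
\end{remark}

\section{Two scales and the bootstrap}\label{sec:boot}

\subsection{The two-scale estimate}
To sum the scales in $\ell^2$ we expand the square of the linearized operator and look for decay in the interaction of a piece $f$ at frequency $M$ with a function $G$ at frequencies above $\Lambda M$. The decay comes from the gain on short time windows, applied to $G$. But $G$ may contain many scales, and then this gain is the very estimate we want to prove. We therefore assume it with an unknown constant $B$, which is finite after a frequency truncation, and prove a bound that is linear in $B$ for a quantity of size $B^2$.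

Fix $M\ge1$ and $\tilde Q>0$, and let
\[
m(\xi)=M^{-(1-a)/4}|\xi|^{-a/4}\psi(\xi/\tilde Q),
\]
which by \eqref{eq:sharp} is the rescaled form of the truncated weight $|\xi|^{-a/4}\psi(\xi/Q')$, $\tilde Q=N^{a-1}Q'$.

\medskip
\noindent\textbf{Hypothesis (H) with constant $B\ge1$.} \emph{For every interval $W\subset[0,1]$ with $|W|\ge M^{-1}$, every measurable $t':\mathbb{R}\to W$ and every $H\in L^2$ with $\operatorname{supp}\hat H\subset\{|\xi|\ge M\}$,}
\[
\|U(t'(\cdot))m(D)H\|_2\le B|W|^{1/4}\|H\|_2 .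
\]

The restriction $|W|\ge M^{-1}$ is natural: at frequency $M$ we have $|m|\le M^{-1/4}$ with equality if $\tilde Q\ge M$, and for constant $t'$ the left side is $\|m(D)H\|_2$ however short $W$ is.

\begin{proposition}[Two scales]\label{prop:two}
Let $M\ge1$, $\Lambda\ge2$, and assume \emph{(H)}. Let $t:\mathbb{R}\to[0,1]$ be measurable, $\operatorname{supp}\hat f\subset\{M\le|\xi|\le2M\}$ and $\operatorname{supp}\hat G\subset\{|\xi|\ge\Lambda M\}$. Then
\[
\int_{\mathbb{R}}|U(t(\cdot))f|\,|U(t(\cdot))m(D)G|\,dx\le CB\min(\Lambda^{1-a},M)^{-1/512}M^{1/4}\|f\|_2\|G\|_2,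
\]
where $C$ does not depend on $M,\Lambda,B,\tilde Q,t$.
\end{proposition}

The Cauchy--Schwarz inequality, Proposition~\ref{prop:one} and (H) with $W=[0,1]$ give this bound without the factor $\min(\Lambda^{1-a},M)^{-1/512}$. The number $\Lambda^{1-a}$ is the ratio of the two speeds. Any positive exponent in place of $1/512$ would serve equally well.

\subsection{Proof of Theorem~\ref{thm:max}}
For $Q>0$ let $\mathcal{I}_Q=|D|^{-a/4}\psi(D/Q)$ and
\[
\beta(Q)=\sup\|S(t(\cdot))\mathcal{I}_QG\|_2,\qquad B_Q=\max\Big(1,\sup_{Q'\le Q}\beta(Q')\Big),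
\]
where the first supremum is over measurable $t:\mathbb{R}\to[0,1]$ and $\|G\|_2\le1$ with $\operatorname{supp}\hat G\subset\{|\xi|\ge1\}$. For such $G$ the function $\mathcal{I}_QG$ has norm at most $1$ and frequencies at most $2Q$, so \eqref{eq:ftc} gives $\beta(Q)\le1+(2Q)^a$ and $B_Q<\infty$. We show that $B_Q$ is bounded uniformly in $Q$.

\emph{Short windows.} Let $W\subset[0,1]$ be an interval, $t':\mathbb{R}\to W$ measurable, $Q'\le Q$ and $\operatorname{supp}\hat H\subset\{|\xi|\ge|W|^{-1/a}\}$. We claim that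
\begin{equation}\label{eq:window}
\|S(t'(\cdot))\mathcal{I}_{Q'}H\|_2\le B_Q|W|^{1/4}\|H\|_2 .
\end{equation}
Replacing $H$ by $S(\inf W)H$, which has the same norm and Fourier support, we may assume that $t'$ takes values in $[0,|W|]$. Let $\mu=|W|^{1/a}\le1$ and $H(x)=\mu^{-1/2}\tilde H(x/\mu)$. Then $\|\tilde H\|_2=\|H\|_2$, the Fourier transform of $\tilde H$ is supported in $|\eta|\ge1$, and the substitution $\eta=\mu\xi$ gives
\[
S(t)\mathcal{I}_{Q'}H(x)=|W|^{1/4}\mu^{-1/2}\big[S(t/|W|)\mathcal{I}_{\mu Q'}\tilde H\big](x/\mu).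
\]
As $\mu Q'\le Q$, \eqref{eq:window} follows. This is why $B_Q$ involves all $Q'\le Q$.

\emph{Hypothesis \emph{(H)} holds with $B=B_Q$.} Let $N\ge1$, $M=N^a$, $Q'\le Q$, $\tilde Q=N^{a-1}Q'$. By \eqref{eq:sharp}, $(S(t)\mathcal{I}_{Q'}H)^\sharp=U(t)m(D)H^\sharp$. If $H^\sharp$ has frequencies $|\xi|\ge M$, then $H$ has frequencies $|\xi|\ge N$, and $|W|\ge M^{-1}=N^{-a}$ gives $N\ge|W|^{-1/a}$. So \eqref{eq:window} applies.

\emph{Almost orthogonality.} Fix $Q'\le Q$, and $t$, $G$ as in the definition of $\beta$. Let $\mathcal{A}=S(t(\cdot))\mathcal{I}_{Q'}$, $\hat G_k=\hat G1_{\{2^k\le|\xi|<2^{k+1}\}}$ and $\alpha_k=\|G_k\|_2$ for $k\ge0$, so $\sum_k\alpha_k^2\le1$. For fixed $k$ rescale with $N=2^k$, $M=2^{ka}$. Then $(\mathcal{A}G_k)^\sharp=U(t^*(\cdot))f$ with $t^*(x)=t(N^{a-1}x)$ and $f=m(D)G_k^\sharp$, and $\|f\|_2\le M^{-1/4}\alpha_k$ because $|m|\le M^{-1/4}$ on $|\xi|\ge M$. Let $\epsilon=\min(a,1-a)/512$. We obtain: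
\begin{itemize}
\item $\|\mathcal{A}G_k\|_2\le C\alpha_k$, by Proposition~\ref{prop:one}.
\item $|\langle\mathcal{A}G_k,\mathcal{A}G_l\rangle|\le CB_Q2^{-\epsilon(l-k)}\alpha_k\alpha_l$ for $k<l\le2k$, by Proposition~\ref{prop:two} with $\Lambda=2^{l-k}$; here $\min(2^{(l-k)(1-a)},2^{ka})\ge2^{(l-k)\min(a,1-a)}$ because $l-k\le k$.
\item $|\langle\mathcal{A}G_k,\mathcal{A}H_k\rangle|\le CB_Q2^{-\epsilon k}\alpha_k$ for $H_k=\sum_{l>2k}G_l$, by Proposition~\ref{prop:two} with $\Lambda=2^{k+1}$; here $\|H_k\|_2\le1$.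
\end{itemize}
The third bound is needed because the gain in Proposition~\ref{prop:two} stops improving once $\Lambda^{1-a}>M$ and so cannot be summed over all $l$. The scales $l>2k$ are therefore added up before the proposition is applied, which is allowed since $G$ there is not restricted to one scale. Only finitely many $\mathcal{A}G_k$ are nonzero, and every pair $k<l$ has $l\le2k$ or $l>2k$. Hence
\[
\|\mathcal{A}G\|_2^2\le\sum_k\|\mathcal{A}G_k\|_2^2+2\sum_{k<l\le2k}|\langle\mathcal{A}G_k,\mathcal{A}G_l\rangle|+2\sum_k|\langle\mathcal{A}G_k,\mathcal{A}H_k\rangle|\le C+CB_Q,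
\]
where we used $\sum_{j\ge1}2^{-\epsilon j}\sum_k\alpha_k\alpha_{k+j}\le C$ and $\sum_k2^{-\epsilon k}\alpha_k\le C$. Taking suprema, $B_Q^2\le C+CB_Q\le2CB_Q$ with $C\ge1$. Since $B_Q$ is finite, $B_Q\le2C=C_*$ for all $Q$.

\emph{Conclusion.} Let $\hat f\in L^2$ have compact support and split $f=f_0+f_1$ with $\hat f_0=\hat f1_{\{|\xi|<1\}}$. By \eqref{eq:ftc}, $\|\sup_{[0,1]}|S(t)f_0|\|_2\le2\|f\|_2$. Let $G=|D|^{a/4}f_1$ and take $Q$ so large that $\mathcal{I}_QG=f_1$. Lemma~\ref{lem:lin} gives $\|\sup_{[0,1]}|S(t)f_1|\|_2\le C_*\||D|^{a/4}f\|_2$. Since $|\xi|^a$ is even, $S(-t)f=\overline{S(t)\bar f}$, so the same bounds hold on $[-1,0]$. This is \eqref{eq:max} for $T=1$, and the general case follows from the equivalence of \eqref{eq:max} with \eqref{eq:unit} for $\omega=T^{1/4}$. \qed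

\section{Proof of the two-scale estimate}\label{sec:two}

Fix $M,\Lambda,B,\tilde Q,t,G$ as in Proposition~\ref{prop:two}, and write $u=U(t(\cdot))m(D)G$. Let $\nu=\lfloor\min(\Lambda^{1-a},M)^{1/128}\rfloor$. If $\nu<4$ the claimed gain is bounded below by a constant, and the bound without gain suffices. So let $\nu\ge4$ and set
\[
\theta=\nu^{-1}\le\tfrac14,\qquad h=\theta^{32},\qquad\lambda=h^4=\theta^{128}\ge\max(\Lambda^{a-1},M^{-1}).
\]
We prove the estimate with the gain $\theta^{1/4}\le C\min(\Lambda^{1-a},M)^{-1/512}$. The length $\lambda$ bounds, up to a constant, the distance that $G$ travels in unit time; $\theta$ is the resolution at which we distinguish velocities of $f$; and $h$ is the side of the space-time boxes of Section~\ref{sec:broad}. The numbers $1/\theta$, $1/h$, $1/\lambda$, $h/\lambda$ are integers, and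
\begin{equation}\label{eq:param}
M^{-1}\le\lambda\le h\le\theta,\qquad\theta^2M\ge M^{1/2}.
\end{equation}

\subsection{The slow function: strips and windows}
At resolution $\lambda$ the function $G$ does not move. Hence (H) can be localized to intervals of length $\lambda$, with a time window that may be chosen separately on each of them. This is the only information on $u$ that we use.

A \emph{strip} is an interval $s=[j\lambda,(j+1)\lambda)$, $j\in\mathbb{Z}$, with center $x_s$. Put
\[
e_s=\sum_{k\in\mathbb{Z}}(1+|k|)^{-4}\|1_{s+k\lambda}G\|_2^2,\qquad e_\Omega=\sum_{s\subset\Omega}e_s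
\]
for a union $\Omega$ of strips, so that $e_{\mathbb{R}}\le C\|G\|_2^2$. For an interval $W\subset[0,1]$ let $X_{s,W}=\{x\in s:t(x)\in W\}$.

\begin{lemma}[Strip estimate]\label{lem:strip}
If $|W|\ge M^{-1}$, then $\int_{X_{s,W}}|u|^2\le CB^2|W|^{1/2}e_s$.
\end{lemma}

\begin{proof}
Let $p(\xi)=1-\psi(2\xi)$, which vanishes for $|\xi|\le\frac12$ and equals $1$ for $|\xi|\ge1$, and let $P=p(D/(\Lambda M))$. Then $PG=G$, and $u=\sum_ku_k$ pointwise with $u_k=U(t(\cdot))m(D)P(1_{s_k}G)$, $s_k=s+k\lambda$. It suffices to show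
\begin{equation}\label{eq:uk}
\|u_k\|_{L^2(X_{s,W})}\le CB|W|^{1/4}(1+|k|)^{-4}\|1_{s_k}G\|_2,
\end{equation}
for then the Cauchy--Schwarz inequality in $k$ gives the lemma.

For $|k|\le16$ apply (H) to $P(1_{s_k}G)$, whose frequencies are at least $\Lambda M/2\ge M$ in modulus, with $t'=t$ where $t\in W$ and $t'$ equal to a fixed point of $W$ elsewhere.

For $|k|>16$ we bound the kernel of $U(t)m(D)P$, $0\le t\le1$. Let $\varrho(\eta)=\psi(\eta)-\psi(2\eta)$, supported in $\frac12\le|\eta|\le2$, and $R=2^j\Lambda M$. The functions $\varrho(\xi/R)$, $j\ge-1$, sum to $1$ on $|\xi|\ge\Lambda M/2$. With $\xi=R\eta$ the $j$th piece of the kernel is $R\int e^{i\varphi}A\,d\eta$, where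
\[
A=M^{-(1-a)/4}R^{-a/4}|\eta|^{-a/4}\psi(R\eta/\tilde Q)p(2^j\eta)\varrho(\eta),\qquad\varphi=Rx\eta+tM^{1-a}R^a|\eta|^a .
\]
We have $|A^{(i)}|\le C_i$ uniformly in all parameters: the prefactor is at most $1$, derivatives of $\psi(R\eta/\tilde Q)$ vanish on $|\eta|\ge\frac12$ unless $R/\tilde Q\le4$, and derivatives of $p(2^j\eta)$ vanish there unless $2^j\le2$. Since $a<1$ and $R/M\ge\Lambda/2$,
\[
M^{1-a}R^a=R(R/M)^{a-1}\le2R\Lambda^{a-1}\le2R\lambda .
\]
As $a|\eta|^{a-1}\le2$ on the support, for $|x|\ge8\lambda$ we get $|\varphi'|\ge R|x|-4R\lambda\ge R|x|/2$ and $|\varphi^{(i)}|\le C_iR|x|$ for $i\ge2$. Lemma~\ref{lem:ns} bounds the piece by $CR(R|x|)^{-4}$, and the geometric sum over $j\ge-1$ is at most $C\Lambda M(\Lambda M|x|)^{-4}$. Points of $s$ and $s_k$ are at distance at least $(|k|-1)\lambda\ge|k|\lambda/2\ge8\lambda$. Using $\|1_{s_k}G\|_1\le\lambda^{1/2}\|1_{s_k}G\|_2$ and $|s|=\lambda$,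
\[
\|u_k\|_{L^2(s)}\le C\lambda\Lambda M(\Lambda M\lambda|k|)^{-4}\|1_{s_k}G\|_2=C(\Lambda M\lambda)^{-3}|k|^{-4}\|1_{s_k}G\|_2 .
\]
Finally $\Lambda M\lambda\ge\Lambda^aM\ge M$ and $M^{-3}\le|W|^{1/4}$, which gives \eqref{eq:uk}.
\end{proof}

The case $W=[0,1]$ gives, for every union $\Omega$ of strips,
\begin{equation}\label{eq:L2u}
\|u\|_{L^2(\Omega)}^2\le CB^2e_\Omega .
\end{equation}
For $r\in\{\theta,h\}$ let $\mathcal{W}_r$ be a partition of $[0,1]$ into $1/r$ intervals (\emph{windows}) of length $r$, and put $V_{s,W}=\int_{X_{s,W}}|u|$. Since $V_{s,W}^2\le|X_{s,W}|\int_{X_{s,W}}|u|^2$ and $\sum_W|X_{s,W}|=\lambda$,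
\begin{equation}\label{eq:V}
\sum_{W\in\mathcal{W}_r}V_{s,W}^2\le CB^2r^{1/2}\lambda e_s,\qquad\sum_{W\in\mathcal{W}_r}V_{s,W}=\int_s|u|\le CB\lambda^{1/2}e_s^{1/2}.
\end{equation}
The first bound beats the square of the second by $r^{1/2}$: when the $L^1$ mass of $u$ on a strip is as large as possible, it is spread over many windows.

\subsection{The case of one wave packet}\label{sec:packet}
Let $\hat f(\xi)=\psi(2(\xi-\xi_0)/M^{1/2})$ with $\xi_0=3M/2$ and $v=\Phi'(\xi_0)\in[c,4]$. Up to smoothing, this is the packet of Section~\ref{sec:exponent} in the new coordinates, and $\|f\|_2\ge cM^{1/4}$. We prove Proposition~\ref{prop:two} for this $f$ and arbitrary $t$ and $G$. For $0\le t\le1$,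
\[
|U(t)f(x)|\le CM^{1/2}\big(1+M^{1/2}|x+tv|\big)^{-2},
\]
by Lemma~\ref{lem:kernel}(c) with $\delta=M^{-1/2}$ if $|x+tv|\ge C_0M^{-1/2}$, and by $|U(t)f|\le\|\hat f\|_1\le CM^{1/2}$ otherwise. Let $F=U(t(\cdot))f$ and $\Gamma=\{x:|x+vt(x)|\le\theta\}\subset[-5,1]$.

Off $\Gamma$ the packet is absent: $|F|\le CM^{1/2}(\theta^2M)^{-1}\le C$ by \eqref{eq:param}, and $|F|\le C|x|^{-2}$ for $|x|\ge8$ because $|x+vt(x)|\ge|x|/2$ there. So $\int_{\Gamma^c}|F||u|\le C\|u\|_2\le CB\|G\|_2$.

On $\Gamma$ the packet dictates the time: for $x\in\Gamma\cap s$ we have $|t(x)+x_s/v|\le(\theta+\lambda)/v\le C\theta$, so $t(x)$ lies in an interval $W_s\subset[0,1]$ of length $\min(1,C\theta)$; see Figure~\ref{fig:tube}. Lemma~\ref{lem:strip} gives $\int_\Gamma|u|^2\le CB^2\theta^{1/2}\|G\|_2^2$, and so $\int_\Gamma|F||u|\le CM^{1/2}|\Gamma|^{1/2}B\theta^{1/4}\|G\|_2$. Both contributions are at most $CB\theta^{1/4}M^{1/2}\|G\|_2\le CB\theta^{1/4}M^{1/4}\|f\|_2\|G\|_2$, as required.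

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!25] (0.4,4) -- (1.2,4) -- (5.6,0) -- (4.8,0) -- cycle;
\fill[gray!75] (2.9,1.55) rectangle (3.1,2.45);
\draw (2.9,0) rectangle (3.1,4);
\draw[->] (0,0) node[left] {$0$} -- (6.3,0) node[right] {$x$};
\draw[->] (0,0) -- (0,4.5) node[above] {$t$};
\draw[dashed] (0,4) node[left] {$1$} -- (6,4);
\draw[dotted] (0,1.55) -- (2.9,1.55);
\draw[dotted] (0,2.45) -- (2.9,2.45);
\draw[very thick] (0,1.55) -- (0,2.45) node[midway,left] {$W_s$};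
\node[below] at (3,0) {$s$};
\end{tikzpicture}
\caption{A wave packet of speed of order one lives in a slanted tube $|x+vt|\le\theta$ (light gray). The high-frequency function moves by at most $C\lambda$ in unit time, so it can be estimated strip by strip. Over a strip $s$ of width $\lambda\le\theta$ the tube occupies only a time window $W_s$ of length $C\theta$ (dark gray), on which the high-frequency function gains $|W_s|^{1/4}$.}
\label{fig:tube}
\end{figure}

A general $f$ differs in two ways. It may consist of many nearly parallel packets at different positions, so that no window is forbidden over a given strip. Then the $TT^*$ kernel still couples two points only if they lie in a common tube, which fixes the window over one strip given the window over another; this is the narrow case. And $f$ may have packets of many velocities through the same point, so that this coupling is lost as well. Then we use that packets with different velocities overlap only briefly; this is the broad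 case.

\subsection{Localization and the broad/narrow decomposition}
Since $f$ travels a bounded distance, we may work on unit intervals $Y=[j,j+1)$, $j\in\mathbb{Z}$, which are unions of strips. We shall prove, for all $f$ with $\operatorname{supp}\hat f\subset\{M/2\le|\xi|\le5M/2\}$,
\begin{equation}\label{eq:local}
\int_Y|U(t(\cdot))f|\,|u|\,dx\le CBM^{1/4}\theta^{1/4}\|f\|_2\,e_Y^{1/2}.
\end{equation}

\emph{This implies Proposition~\ref{prop:two}.} For $f$ as there, $U(t)f=\sum_kU(t)\chi_1(D/M)(1_{Y+k}f)$. For $|k|\le16$ apply \eqref{eq:local} to $\chi_1(D/M)(1_{Y+k}f)$. For $|k|>16$, $x\in Y$, $y\in Y+k$ we have $|x-y|\ge|k|/2\ge8$, so by Lemma~\ref{lem:kernel}(b) the $k$th term is at most $CM^{-3}|k|^{-4}\|1_{Y+k}f\|_2$ on $Y$. Moreover $\int_Y|u|\le CBe_Y^{1/2}$ by \eqref{eq:L2u}, and $M^{-3}\le M^{1/4}\theta^{1/4}$. Hence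
\[
\int_Y|U(t(\cdot))f||u|\le CBM^{1/4}\theta^{1/4}\sum_k(1+|k|)^{-4}\|1_{Y+k}f\|_2\,e_Y^{1/2}.
\]
For each $k$ the Cauchy--Schwarz inequality gives $\sum_Y\|1_{Y+k}f\|_2e_Y^{1/2}\le C\|f\|_2\|G\|_2$.

Now fix $Y$ and $f$ as in \eqref{eq:local}. Divide $[M/2,5M/2]$ and its mirror image into $2\nu$ intervals each, of length $\theta M$. We call these $4\nu$ intervals \emph{bands}; a band $\tau$ has center $\xi_\tau$, and we put $v_\tau=\Phi'(\xi_\tau)$. Let $\hat f_\tau=1_\tau\hat f$, $F=U(t(\cdot))f$, $F_\tau=U(t(\cdot))f_\tau$, so $F=\sum_\tau F_\tau$ and $\sum_\tau\|f_\tau\|_2^2=\|f\|_2^2$. Two bands are \emph{separated}, written $\tau\not\sim\tau'$, if their closures are disjoint. For each $\tau$ at most three bands, $\tau$ included, are not separated from it. At every point,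
\begin{equation}\label{eq:bn}
|F|\le7\max_\tau|F_\tau|+4\theta^{-3/2}\sum_{\tau\not\sim\tau'}|F_\tau F_{\tau'}|^{1/2}.
\end{equation}
Indeed, let $\tau_*$ maximize $|F_\tau|$ at the point. If $|F_\tau|\le\theta|F_{\tau_*}|$ for all $\tau\not\sim\tau_*$, then $|F|\le(3+4\nu\theta)|F_{\tau_*}|=7|F_{\tau_*}|$. Otherwise some $\tau'\not\sim\tau_*$ has $|F_{\tau'}|>\theta|F_{\tau_*}|$, and $|F|\le4\theta^{-1}|F_{\tau_*}|\le4\theta^{-3/2}|F_{\tau_*}F_{\tau'}|^{1/2}$.

\begin{lemma}[Narrow part]\label{lem:narrow}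
$\displaystyle\int_Y\max_\tau|F_\tau|\,|u|\le CBM^{1/4}\theta^{1/4}\|f\|_2\,e_Y^{1/2}$.
\end{lemma}

\begin{lemma}[Broad part]\label{lem:broad}
If $\tau\not\sim\tau'$, then $\displaystyle\int_Y|F_\tau F_{\tau'}|^{1/2}|u|\le CBM^{1/4}\theta^{-1/4}h^{1/8}\|f\|_2\,e_Y^{1/2}$.
\end{lemma}

These lemmas give \eqref{eq:local}. There are at most $16\theta^{-2}$ pairs, so the second term of \eqref{eq:bn} contributes the factor $\theta^{-3/2}\theta^{-2}\theta^{-1/4}h^{1/8}=\theta^{-15/4}\theta^4=\theta^{1/4}$. This explains the choice $h=\theta^{32}$: the broad part may lose any fixed power of $\theta$, because its gain is measured at a much finer scale. The narrow part has no such room, and there the sum over $\tau$ has to be done without loss.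

\subsection{The narrow part}
\begin{proof}[Proof of Lemma~\ref{lem:narrow}]
Partition $Y$ into measurable sets $X_\tau$, assigning $x$ to the first band, in a fixed order, that maximizes $|F_\tau(x)|$. Let $\rho_\tau(\xi)=\psi(2(\xi-\xi_\tau)/(\theta M))$, so that $\rho_\tau(D)f_\tau=f_\tau$, and $K_\tau=K[\rho_\tau^2]$. By Lemma~\ref{lem:dual}, $\int_{X_\tau}|F_\tau||u|\le C\|f_\tau\|_2Z_\tau^{1/2}$ with
\[
Z_\tau=\iint_{X_\tau\times X_\tau}|K_\tau(x-y,t(x)-t(y))|\,|u(x)||u(y)|\,dx\,dy .
\]
By the Cauchy--Schwarz inequality in $\tau$ it suffices to show $\sum_\tau Z_\tau\le CB^2M^{1/2}\theta^{1/2}e_Y$. Let $C_1=C_0/(a4^{a-1})$, so that $C_1|v_\tau|\ge C_0$. We cover the domain of integration by three regions.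

\emph{(i) Close points, $|x-y|\le2\lambda$.} Here strips do not resolve the geometry, but the region is thin. Lemma~\ref{lem:kernel}(a) and Schur's test give at most $CM^{1/2}\lambda^{1/2}\|u\|_{L^2(X_\tau)}^2$.

\emph{(ii) Points not in a common tube, $|t(x)-t(y)+(x-y)/v_\tau|>C_1\theta$.} Then $|x-y+(t(x)-t(y))v_\tau|\ge C_0\theta\ge C_0\theta|t(x)-t(y)|$. Lemma~\ref{lem:kernel}(c) with $\delta=\theta$, $L=4$ and \eqref{eq:param} give $|K_\tau|\le C\theta M(\theta^2M)^{-4}\le CM^{-1}$. The contribution is at most $CM^{-1}(\int_{X_\tau}|u|)^2\le CM^{-1}\|u\|_{L^2(X_\tau)}^2$, as $|X_\tau|\le1$.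

The sets $X_\tau$ are disjoint, so by \eqref{eq:L2u} the regions (i) and (ii) contribute to $\sum_\tau Z_\tau$ at most $CB^2(M^{1/2}\lambda^{1/2}+M^{-1})e_Y\le CB^2M^{1/2}\theta^{1/2}e_Y$.

\emph{(iii) The remaining points, $|x-y|>2\lambda$ and $|t(x)-t(y)+(x-y)/v_\tau|\le C_1\theta$.} Let $x\in s$, $y\in s'$, $d_{ss'}=|x_s-x_{s'}|$. Then $s\ne s'$ and $d_{ss'}\le|x-y|+\lambda\le2|x-y|$, so $|K_\tau|\le CM^{1/2}d_{ss'}^{-1/2}$ by Lemma~\ref{lem:kernel}(a). Let $t(x)\in W$, $t(y)\in W'$ with $W,W'\in\mathcal{W}_\theta$ of centers $c_W,c_{W'}$. Then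
\[
|c_W-c_{W'}+(x_s-x_{s'})/v_\tau|\le C_1\theta+\theta+\lambda/|v_\tau|\le C\theta .
\]
For fixed $\tau,s,s'$ call the pairs $(W,W')$ with this property \emph{linked}; each $W$ is linked to at most $C$ windows $W'$, and conversely. With $V^\tau_{s,W}=\int_{X_{s,W}\cap X_\tau}|u|$ and $2\alpha\beta\le\alpha^2+\beta^2$, region (iii) contributes at most
\[
CM^{1/2}\sum_{s\ne s'}d_{ss'}^{-1/2}\sum_{(W,W')\text{ linked}}V^\tau_{s,W}V^\tau_{s',W'}\le CM^{1/2}\lambda^{-1}\sum_{s\subset Y}\sum_W(V^\tau_{s,W})^2,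
\]
because $\sum_{s'\subset Y,\,s'\ne s}d_{ss'}^{-1/2}\le2\lambda^{-1/2}\sum_{1\le k\le1/\lambda}k^{-1/2}\le4\lambda^{-1}$. Now $\sum_\tau(V^\tau_{s,W})^2\le(\sum_\tau V^\tau_{s,W})^2=V_{s,W}^2$, and \eqref{eq:V} with $r=\theta$ bounds the sum over $\tau$ by $CB^2M^{1/2}\theta^{1/2}e_Y$.
\end{proof}

\subsection{The broad part}\label{sec:broad}
Fix $\tau\not\sim\tau'$. To exploit the different velocities we cut space-time into boxes of side $h$, much smaller than the difference $c\theta$ of the velocities. In a box each $F_\tau$ is controlled by its local $L^2$ mass at one time (Lemma~\ref{lem:box}). The masses of the two bands are rarely large in the same box (Lemma~\ref{lem:bil}), and the mass of $u$ is spread over many boxes (Lemma~\ref{lem:q}).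

Divide $\mathbb{R}$ into intervals $I=[jh,(j+1)h)$ with centers $x_I$; they are unions of strips, and $1/h$ of them make up $Y$. Let $w_I(y)=(1+|y-x_I|/h)^{-4}$. For a box $b=(I,W)$, $W\in\mathcal{W}_h$, put $X_b=\{x\in I:t(x)\in W\}$ and
\[
q_b=M^{1/2}\iint_{X_b\times X_b}|x-y|^{-1/2}|u(x)||u(y)|\,dx\,dy,\qquad E_{I,\tau}(t)=\int w_I(y)|U(t)f_\tau(y)|^2dy .
\]

\begin{lemma}\label{lem:box}
For every band $\tau$, box $b=(I,W)$ and $t_0\in W$: $\int_{X_b}|F_\tau||u|\le CE_{I,\tau}(t_0)^{1/2}q_b^{1/2}$.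
\end{lemma}

\begin{proof}
Let $f'=U(t_0)f_\tau$ and $I_k=I+kh$. Then $F_\tau(x)=\sum_kU(t(x)-t_0)\chi_2(D/M)(1_{I_k}f')(x)$. We bound the integral of the $k$th term against $|u|$ over $X_b$ by $C(1+|k|)^{-4}\|1_{I_k}f'\|_2q_b^{1/2}$; the lemma follows by the Cauchy--Schwarz inequality in $k$, since $w_I\ge c(1+|k|)^{-4}$ on $I_k$.

For $|k|\le16$ use Lemma~\ref{lem:dual} with $\sigma=t(\cdot)-t_0$, $X=X_b$, $g=u$, and Lemma~\ref{lem:kernel}(a). For $|k|>16$, $x\in X_b$, $y\in I_k$ we have $|x-y|\ge|k|h/2\ge8h\ge8|t(x)-t_0|$. By Lemma~\ref{lem:kernel}(b) the term is at most $CM(Mh|k|)^{-4}h^{1/2}\|1_{I_k}f'\|_2$ on $X_b$. Since $|x-y|\le h$ on $I\times I$, we have $q_b\ge M^{1/2}h^{-1/2}(\int_{X_b}|u|)^2$, that is, $\int_{X_b}|u|\le M^{-1/4}h^{1/4}q_b^{1/2}$. The product is $C(Mh)^{3/4-4}|k|^{-4}\|1_{I_k}f'\|_2q_b^{1/2}$, and $Mh\ge1$.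
\end{proof}

Apply Lemma~\ref{lem:box} to $\tau$ and $\tau'$ with the same $t_0$. By the Cauchy--Schwarz inequality, $(\int_{X_b}|F_\tau F_{\tau'}|^{1/2}|u|)^4\le Cq_b^2E_{I,\tau}(t_0)E_{I,\tau'}(t_0)$. The left side does not depend on $t_0$, so we may average over $t_0\in W$:
\begin{equation}\label{eq:boxbil}
\int_{X_b}|F_\tau F_{\tau'}|^{1/2}|u|\le Cq_b^{1/2}\Pi_b^{1/4},\qquad\Pi_b=h^{-1}\int_WE_{I,\tau}(t)E_{I,\tau'}(t)\,dt .
\end{equation}
The average produces a space-time integral, to which Plancherel's theorem applies. Conservation of the $L^2$ norm alone gives $\sum_b\Pi_b\le Ch^{-1}\|f_\tau\|_2^2\|f_{\tau'}\|_2^2$; separation of the bands replaces $h^{-1}$ by the much smaller $\theta^{-1}$.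

\begin{lemma}\label{lem:bil}
$\sum_b\Pi_b\le C\theta^{-1}\|f_\tau\|_2^2\|f_{\tau'}\|_2^2$.
\end{lemma}

\begin{proof}
We first show that for $g_1,g_2\in L^2$ with Fourier supports in $\tau$ and $\tau'$,
\begin{equation}\label{eq:bilinear}
\|U(t)g_1(y)\,U(t)g_2(y)\|_{L^2_{y,t}(\mathbb{R}^2)}^2\le C\theta^{-1}\|g_1\|_2^2\|g_2\|_2^2 .
\end{equation}
The product equals $(2\pi)^{-2}\iint e^{i(y\zeta_1+t\zeta_2)}\hat g_1(\xi)\hat g_2(\eta)\,d\xi\,d\eta$ with $(\zeta_1,\zeta_2)=(\xi+\eta,\Phi(\xi)+\Phi(\eta))$. On $\tau\times\tau'$ this map has Jacobian modulus $J=|\Phi'(\xi)-\Phi'(\eta)|\ge c\theta$: if $\xi,\eta$ have the same sign use $|\Phi''|\ge c/M$ and $|\xi-\eta|\ge\theta M$, and if they have opposite signs then so do $\Phi'(\xi),\Phi'(\eta)$ and $J\ge c$. The map is injective: for fixed $\zeta_1$, $\xi$ ranges over the interval $\tau\cap(\zeta_1-\tau')$, on which the derivative $\Phi'(\xi)-\Phi'(\zeta_1-\xi)$ of $\zeta_2$ is continuous and nonvanishing. So the product is the inverse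 Fourier transform on $\mathbb{R}^2$ of $\hat g_1\hat g_2/J$ as a function of $\zeta$. By Plancherel's theorem and $d\zeta=J\,d\xi\,d\eta$, the left side of \eqref{eq:bilinear} equals $C\iint|\hat g_1(\xi)|^2|\hat g_2(\eta)|^2J^{-1}d\xi\,d\eta$, which proves \eqref{eq:bilinear}.

One of $|y-x_I|$, $|y'-x_I|$ is at least $|y-y'|/2$, so $w_I(y)w_I(y')\le C(1+|y-y'|/h)^{-4}(w_I(y)+w_I(y'))$, and $\sum_Iw_I\le C$. With $y'=y+r$,
\[
\sum_b\Pi_b\le Ch^{-1}\int_{\mathbb{R}}(1+|r|/h)^{-4}\big\|U(t)f_\tau(y)\,U(t)f_{\tau'}(y+r)\big\|_{L^2_{y,t}(\mathbb{R}^2)}^2dr .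
\]
Translation by $r$ multiplies $\hat f_{\tau'}$ by $e^{ir\eta}$, so \eqref{eq:bilinear} applies for each $r$, and $h^{-1}\int(1+|r|/h)^{-4}dr\le C$.
\end{proof}

Since $\Pi_b^{1/4}$ is summable in $\ell^4$, H\"older's inequality asks for $q_b^{1/2}$ in $\ell^{4/3}$. This matches the exponent in the Hardy--Littlewood--Sobolev inequality.

\begin{lemma}\label{lem:q}
For each $I$: $\sum_{W\in\mathcal{W}_h}q_{(I,W)}^{2/3}\le CB^{4/3}M^{1/3}h^{1/2}e_I^{2/3}$.
\end{lemma}

\begin{proof}
Split $q_b=q_b'+q_b''$ according to $|x-y|\le2\lambda$ or $|x-y|>2\lambda$; then $q_b^{2/3}\le(q_b')^{2/3}+(q_b'')^{2/3}$. Schur's test gives $q_b'\le CM^{1/2}\lambda^{1/2}\|u\|_{L^2(X_b)}^2$. By H\"older's inequality over the $1/h$ windows and \eqref{eq:L2u},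
\[
\sum_W(q_b')^{2/3}\le CM^{1/3}\lambda^{1/3}h^{-1/3}\|u\|_{L^2(I)}^{4/3}\le CB^{4/3}M^{1/3}\lambda^{1/3}h^{-1/3}e_I^{2/3},
\]
and $\lambda^{1/3}h^{-1/3}=h\le h^{1/2}$. This is where $\lambda=h^4$ is used.

As in region (iii) above, $q_b''\le CM^{1/2}\sum_{s\ne s'\subset I}d_{ss'}^{-1/2}V_{s,W}V_{s',W}$. Let $\tilde V=\lambda^{-1}\sum_{s\subset I}V_{s,W}1_s$, so $\int_s\tilde V=V_{s,W}$. For $s\ne s'$, $x\in s$, $y\in s'$ we have $|x-y|\le d_{ss'}+\lambda\le2d_{ss'}$. Hence, by the Hardy--Littlewood--Sobolev inequality,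
\[
q_b''\le CM^{1/2}\iint|x-y|^{-1/2}\tilde V(x)\tilde V(y)\,dx\,dy\le CM^{1/2}\|\tilde V\|_{L^{4/3}}^2=CM^{1/2}\lambda^{-1/2}\Big(\sum_{s\subset I}V_{s,W}^{4/3}\Big)^{3/2},
\]
and so $\sum_W(q_b'')^{2/3}\le CM^{1/3}\lambda^{-1/3}\sum_{s\subset I}\sum_WV_{s,W}^{4/3}$. Write $V^{4/3}=V^{2/3}\cdot V^{2/3}$ and use H\"older's inequality with exponents $\frac32$ and $3$, then \eqref{eq:V} with $r=h$:
\[
\sum_WV_{s,W}^{4/3}\le\Big(\sum_WV_{s,W}\Big)^{2/3}\Big(\sum_WV_{s,W}^2\Big)^{1/3}\le CB^{4/3}\lambda^{2/3}h^{1/6}e_s^{2/3}.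
\]
Over the $h/\lambda$ strips in $I$, $\sum_{s\subset I}e_s^{2/3}\le(h/\lambda)^{1/3}e_I^{2/3}$. The powers of $\lambda$ cancel and $h^{1/6}h^{1/3}=h^{1/2}$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:broad}]
Sum \eqref{eq:boxbil} over $W$ by H\"older's inequality with exponents $\frac43,4$ and Lemma~\ref{lem:q}. Then sum over the $1/h$ intervals $I\subset Y$ by H\"older's inequality with exponents $4,4,2$ and Lemma~\ref{lem:bil}:
\begin{align*}
\int_Y|F_\tau F_{\tau'}|^{1/2}|u|&\le CBM^{1/4}h^{3/8}\sum_{I\subset Y}1\cdot\Big(\sum_W\Pi_{(I,W)}\Big)^{1/4}e_I^{1/2}\\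
&\le CBM^{1/4}h^{3/8}h^{-1/4}\theta^{-1/4}\big(\|f_\tau\|_2\|f_{\tau'}\|_2\big)^{1/2}e_Y^{1/2}.
\end{align*}
Both norms are at most $\|f\|_2$.
\end{proof}

This completes the proof of \eqref{eq:local} and of Proposition~\ref{prop:two}. Both ingredients of the broad part are needed for a positive power of $h$. The final gain is $h^{1/8}=(h^{1/6})^{3/4}$, where $h^{1/6}$ comes from the window gain in \eqref{eq:V}; and with the crude bound $h^{-1}$ in place of Lemma~\ref{lem:bil} the power would be $h^{-1/8}$.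

\begin{remark}[The hypotheses]
The condition $a<1$ enters through $\Lambda^{a-1}\le\lambda$ in Lemma~\ref{lem:strip}, which makes high frequencies slow, and through the curvature $\Phi''\ne0$ in Lemmas~\ref{lem:kernel}(a) and~\ref{lem:bil}. The condition $a>0$ makes $M=N^a$ grow with $N$. Accordingly the decay rate $\epsilon=\min(a,1-a)/512$ degenerates at both ends. For $a=1$ the estimate \eqref{eq:max} is false: if $\hat f=1_{[N,2N]}$, then $S(t)f(-t)=N/2\pi$ for all $t$ while $\|f\|_2=(N/2\pi)^{1/2}$, a loss of $N^{1/2}$ rather than $N^{1/4}$. Dimension one is used in van der Corput's lemma and in the change of variables behind \eqref{eq:bilinear}, where the two frequencies match the two variables $y,t$.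
\end{remark}

\section{Almost everywhere convergence}\label{sec:conv}

\begin{proof}[Proof of Theorem~\ref{thm:conv}]
Choose $\rho_j\uparrow\infty$ such that $f_j$, defined by $\hat f_j=\hat f1_{\{|\xi|\le\rho_j\}}$, satisfies $\|f-f_j\|_{H^{a/4}}\le2^{-j}$. Then $\|f_{i+1}-f_i\|_{H^{a/4}}\le2^{-i}$, and Theorem~\ref{thm:max} shows that
\[
\Psi_j=\sum_{i\ge j}\sup_{|t|\le1}|S(t)(f_{i+1}-f_i)|\qquad\text{satisfies}\qquad\|\Psi_j\|_2\le C2^{-j}.
\]

(a) At every $x$ with $\Psi_1(x)<\infty$, hence almost everywhere, the continuous functions $t\mapsto S(t)f_j(x)$ converge uniformly on $[-1,1]$. Call the limit $S^af(x,t)$, and set it to $0$ for the remaining $x$. It is continuous in $t$, and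
\begin{equation}\label{eq:tail}
\sup_{|t|\le1}|S^af(x,t)-S(t)f_j(x)|\le\Psi_j(x)\qquad\text{for almost every }x.
\end{equation}
For fixed $t$, $S(t)f_j$ converges to $S(t)f$ in $L^2$ and to $S^af(\cdot,t)$ almost everywhere, so the two limits agree. Two functions as in (a) agree at all rational $t$ outside one null set of $x$, hence at all $t$ by continuity.

(b) For almost every $x$, $S^af(x,0)=f(x)$ and $S^af(x,\cdot)$ is continuous at $0$.

(c) If $t_j\to0$, any representatives of $S(t_j)f$ agree with $S^af(\cdot,t_j)$ for all large $j$ outside a countable union of null sets, and (b) applies. For the first claim, the integral in (c) is $\psi(D/N)S(t)f(x)$. Let $\mathcal{M}g(x)=\sup_{r>0}\frac1{2r}\int_{x-r}^{x+r}|g|$ be the Hardy--Littlewood maximal function, which is bounded on $L^2(\mathbb{R})$. The convolution kernel of $\psi(D/N)$ is at most $CN(1+N|x|)^{-2}\le C\sum_{i\ge0}2^{-i}(2^i/N)^{-1}1_{\{|x|\le2^i/N\}}$. By \eqref{eq:tail}, $|S(t)(f-f_j)|\le\Psi_j$ almost everywhere for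 each $|t|\le1$. Therefore $|\psi(D/N)S(t)(f-f_j)(x)|\le C\mathcal{M}\Psi_j(x)$ for all $x$, $N>0$ and $|t|\le1$. Since $\psi(D/N)S(t)f_j=S(t)f_j$ for $N\ge\rho_j$, we get for almost every $x$ and every $j$
\[
\limsup_{N\to\infty}\sup_{|t|\le1}|\psi(D/N)S(t)f(x)-S^af(x,t)|\le C\mathcal{M}\Psi_j(x)+\Psi_j(x).
\]
The right side has $L^2$ norm at most $C2^{-j}$, so its infimum over $j$ vanishes almost everywhere.
\end{proof}

\begin{thebibliography}{1}
\bibitem{WZ} Meng Wang and Shuijiang Zhao, \emph{Sharp convergence rate on Schr\"odinger type operators}, arXiv:2405.14134 (2024).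
\end{thebibliography}
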